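# Four invariants of measure and category in the order $\aleph_1<\mathsf{cov}(\mathcal M)<\mathsf{non}(\mathcal N)<\mathsf{cov}(\mathcal N)<\mathsf{non}(\mathcal M)$

## 1. A ccc algebra with five prescribed cardinals

**Theorem 1.** Let $\kappa_1\le\kappa_2\le\kappa_3\le\kappa_4$ be regular uncountable cardinals and let $\lambda\ge\kappa_4$ satisfy $\lambda^{\aleph_0}=\lambda$. There is a ccc complete Boolean algebra $\mathbb A$ forcing
$$\mathsf{cov}(\mathcal M)=\kappa_1,\quad \mathsf{non}(\mathcal N)=\kappa_2,\quad \mathsf{cov}(\mathcal N)=\kappa_3,\quad \mathsf{non}(\mathcal M)=\kappa_4,\quad \mathfrak c=\lambda .$$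

Here $\mathcal M$ and $\mathcal N$ are the ideals of meager and of Lebesgue-null sets of reals. For an ideal $\mathcal I$ of sets of reals, $\mathsf{cov}(\mathcal I)$ is the least size of a family of members of $\mathcal I$ whose union is everything, and $\mathsf{non}(\mathcal I)$ is the least size of a set of reals that is not in $\mathcal I$. All four cardinals in the theorem are uncountable and at most $\mathfrak c$.

Take $\kappa_i=\aleph_{i+1}$ and $\lambda=\aleph_5^{\aleph_0}$. The hypotheses hold, and the extension satisfies
$$\aleph_1<\mathsf{cov}(\mathcal M)=\aleph_2<\mathsf{non}(\mathcal N)=\aleph_3<\mathsf{cov}(\mathcal N)=\aleph_4<\mathsf{non}(\mathcal M)=\aleph_5 .$$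
So this chain is consistent with ZFC, assuming only that ZFC is consistent. Whether it is consistent is a problem taken from Joerg Brendle, "Shattered Iterations", arXiv:2302.05069 (2023). Section 15 proves a sharper form, Theorem 2, which computes Tukey types instead of cardinals.

Which orders of the four cardinals are possible at all? ZFC proves two inequalities among them (Rothberger's theorem), and no others. The proof is short and its trick returns at the end, so here it is. Work in $2^\omega$ with addition mod 2, and fix a null dense $G_\delta$ set $C\subseteq 2^\omega$; its complement is meager. Note that $y\in t+C$ iff $t\in y+C$.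

* $\mathsf{cov}(\mathcal N)\le\mathsf{non}(\mathcal M)$: let $T$ be nonmeager. For every $y$ the comeager set $y+C$ meets $T$, so $y\in t+C$ for some $t\in T$. The null sets $t+C$, $t\in T$, cover $2^\omega$.
* $\mathsf{cov}(\mathcal M)\le\mathsf{non}(\mathcal N)$: let $T$ be non-null. For every $y$ the null set $y+C$ does not contain $T$, so $y\notin t+C$ for some $t\in T$. The meager sets $2^\omega\setminus (t+C)$, $t\in T$, cover $2^\omega$.

The chain above respects both inequalities. What it asks for is that the two pairs be separated from each other, and each pair split.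

## 2. Facts from measure theory and forcing

From measure theory we use the Borel–Cantelli lemma, Fubini's theorem, Chebyshev's inequality, and the fact that for a Borel probability measure on a countable product of finite sets, every Borel set can be approximated in measure by clopen sets. We write $\forall^\infty$ for "for all but finitely many" and $\exists^\infty$ for "for infinitely many".

The ideal $\mathcal M$ may be studied on any perfect compact zero-dimensional metrizable space instead of $\mathbb R$, and $\mathcal N$ on $2^\omega$ with the coin-tossing measure; the invariants do not change.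

**Definition (Baire sets and supports).** Let $Z=\prod_{i\in I}Z_i$ be a product of nonempty finite sets, $I$ arbitrary. A clopen subset of $Z$ is one determined by finitely many coordinates. The *Baire $\sigma$-algebra* of $Z$ is the $\sigma$-algebra generated by the clopen sets. By induction, membership in a Baire set $A$ depends only on $z{\restriction}\Gamma$ for some countable $\Gamma\subseteq I$, a *support* of $A$, and $A$ is the preimage of a Borel subset of $\prod_{i\in\Gamma}Z_i$.

*Example.* If $I$ is uncountable and all $|Z_i|\ge2$, a singleton $\{z\}$ is not Baire: a nonempty Baire set with countable support $\Gamma$ puts no restriction on the coordinates outside $\Gamma$. For fixed $i,i'\in I$ with $Z_i=Z_{i'}$, the set $\{z:z_i=z_{i'}\}$ is Baire with support $\{i,i'\}$.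

If $A\in V$ is Baire in $V$ and $V'\supseteq V$, then $A$ also denotes, in $V'$, the set given by the same Borel code and the same support. By $\Pi^1_1$-absoluteness this is well defined and commutes with countable Boolean operations taken in $V$.

From forcing we use the following. A ccc forcing preserves cardinals and cofinalities. If $\mathbb A$ is a complete subalgebra of a complete Boolean algebra $\mathbb D$ (suprema computed in $\mathbb D$) and $g$ is $V$-generic for $\mathbb D$, then $g\cap\mathbb A$ is $V$-generic for $\mathbb A$. If $\vec x$ is random over $V^*$, then for each Borel set $B$ coded in $V^*$ the Boolean value of $\vec x\in B$ is the class of $B$ in the measure algebra; in particular $\vec x$ avoids all null sets coded in $V^*$. Finally, a formula saying "for all $z$, $z$ lies in the Borel set $B$" is $\Pi^1_1$, hence absolute between $V$ and its extensions.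

## 3. Random reals alone give two values

Try the simplest model. Let $\lambda=\lambda^{\aleph_0}$ and let $\vec x=\langle x_j:j<\lambda\rangle$ be random over $V$ for the product measure on $(2^\omega)^\lambda$. Every real of $V[\vec x]$ has the form $Y(\vec x)$ with $Y\in V$ a Baire function of countable support $\Gamma\subseteq\lambda$. This applies to codes of null sets. If a null set $A$ has a code $Y(\vec x)$ with support $\Gamma$ and $j\notin\Gamma$, then $Y(\vec x)$ does not depend on $x_j$, so $x_j\notin A$ by Fubini. Hence:

* $\{x_j:j<\omega_1\}$ is not null, since each null set misses an $x_j$; so $\mathsf{non}(\mathcal N)=\aleph_1$.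
* Fewer than $\lambda$ null sets have codes whose supports all lie in one set $\Gamma$ of size $<\lambda$, and $x_j$ with $j\notin\Gamma$ avoids them all; so $\mathsf{cov}(\mathcal N)\ge\lambda$. Counting names gives $\mathfrak c=\lambda$, so $\mathsf{cov}(\mathcal N)=\lambda$.

By Rothberger, $\mathsf{cov}(\mathcal M)=\aleph_1$ and $\mathsf{non}(\mathcal M)=\lambda$. For regular $\lambda$ this is the case $\kappa_1=\kappa_2=\aleph_1$, $\kappa_3=\kappa_4=\lambda$ of Theorem 1.

So supports and Fubini give $\mathsf{non}(\mathcal N)\le\kappa_2$ and $\mathsf{cov}(\mathcal N)\ge\kappa_3$ at once. What is missing is the other direction: *few* null sets should cover $2^\omega$, small sets of reals should be null, and there should be reals outside few given meager sets. For this we must add further reals.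

## 4. Finite-support iterations give $\mathsf{non}(\mathcal M)\le\mathsf{cov}(\mathcal M)$

The first tool one reaches for to add further reals is a finite-support iteration of ccc forcings. Here it cannot work. Let $\theta$ be an ordinal of uncountable cofinality, and consider such an iteration of length $\theta$, each iterand having two incompatible conditions $q^0_\alpha,q^1_\alpha$. Write $V_\alpha$ for the $\alpha$-th intermediate model and fix $\alpha<\theta$. The real $c_\alpha\in2^\omega$ with $c_\alpha(n)=0$ iff $q^0_{\alpha+n}$ is in the generic filter of the $(\alpha+n)$-th iterand is Cohen over $V_\alpha$. Indeed, a condition of the part of the iteration between $\alpha$ and $\alpha+\omega$ has finite support, say contained in $m$ steps; extend it within these steps to decide $c_\alpha{\restriction}m$. All later digits are still free and can be chosen so as to enter any given dense subset of $2^{<\omega}$ in $V_\alpha$.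

By the ccc, fewer than $\mathrm{cf}(\theta)$ codes of meager sets in $V_\theta$ all lie in one $V_\alpha$, $\alpha<\theta$, and $c_\alpha$ is in none of the coded sets. So $\mathsf{cov}(\mathcal M)\ge\mathrm{cf}(\theta)$. For a cofinal set $a\subseteq\theta$ of size $\mathrm{cf}(\theta)$, the set $\{c_\alpha:\alpha\in a\}$ is nonmeager by the same argument, so $\mathsf{non}(\mathcal M)\le\mathrm{cf}(\theta)$. Thus $\mathsf{non}(\mathcal M)\le\mathsf{cov}(\mathcal M)$, which contradicts the chain.

The additional reals will therefore not be added after the random reals along a well-order. They will be **functions** of the random reals: $c_p=c_p(\vec x)$ for $p$ in an index set $\Pi$, where the function $c_p(\cdot)$ is generic. The generic functions live in an auxiliary extension $V^*$ that collapses cardinals. The final model is the intermediate model $N=V[\vec x,\vec c\,]\subseteq V^*[\vec x]$, and we shall prove that $N$ is a ccc extension of $V$.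

## 5. Boxes of indices

Put $S_0=\{0\}\times\lambda$, $S_\ell=\{\ell\}\times\kappa_\ell$ for $1\le\ell\le4$, and
$$S=\bigcup_{\ell\le4}S_\ell,\qquad S_M=S_1\cup S_4,\qquad \Pi=\kappa_1\times\kappa_2\times\kappa_3\times\kappa_4,\qquad \Delta=S\sqcup\Pi,$$
where $\Pi$ carries the coordinatewise order $\le$. The random reals are $x_j$, $j\in S$. Those with $j\in S_0$ make $\mathfrak c$ large and serve as a supply of unused random bits; those in $S_2,S_3$ witness $\mathsf{non}(\mathcal N)\le\kappa_2$ and $\mathsf{cov}(\mathcal N)\ge\kappa_3$; those in $S_M$ define meager sets. The reals $c_p$ are indexed by $\Pi$.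

**Definition (boxes).** For $\vec\xi=(\xi_1,\dots,\xi_4)$ with $\xi_\ell\le\kappa_\ell$ let
$$\square(\vec\xi)=S_0\cup\{(\ell,\xi):1\le\ell\le4,\ \xi<\xi_\ell\}\cup\{q\in\Pi:\forall\ell\ q(\ell)<\xi_\ell\}.$$
For $p\in\Pi$ let $S(p)=\square(p)\cap S$. For $j=(\ell,\xi)$ with $\ell\ge1$ let $D_j=\square(\vec\xi)$ where $\xi_\ell=\xi$ and $\xi_{\ell'}=\kappa_{\ell'}$ for $\ell'\ne\ell$.

*Example.* If $p=(0,\beta,\gamma,0)$, then $S(p)=S_0\cup\{(2,\xi):\xi<\beta\}\cup\{(3,\xi):\xi<\gamma\}$, which is disjoint from $S_M$, and $\square(p)\cap\Pi=\emptyset$. Also $D_{(3,\gamma)}=\square(\kappa_1,\kappa_2,\gamma,\kappa_4)$.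

Directly from the definition:

(1) $q\le p$ implies $S(q)\subseteq S(p)$; and $q\in\square(p)\cap\Pi$ implies $q\le p$.

(2) $j\notin D_j$. If $q\in D_j\cap\Pi$, then $j\notin S(q)\subseteq D_j$, and $q'\le q$ implies $q'\in D_j$. If $j\in S_2\cup S_3$, then $S_M\subseteq D_j$.

For the second sentence of (2): if $j=(\ell,\xi)$ and $q\in D_j$, then $q(\ell)<\xi$, so $(\ell,\xi)\notin S(q)$; all other claims are comparisons of bounds.

## 6. Growth rates

By recursion on $k<\omega$ put:

* $B_k=\prod_{i<k}b(i)$, with $B_0=1$;
* $L_k\ge1$ least with $2^{L_k}\ge2^kB_k^k$; the $I_k$ are consecutive intervals partitioning $\omega$ with $|I_k|=L_k$;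
* $\mathcal J_k=\{W\subseteq2^{I_k}:W\neq\emptyset,\ |W|\le B_k^k\}$, and fix $d_k\in\mathcal J_k$;
* $R_k=\big(\prod_{i\le k}|\mathcal J_i|\big)^{k+1}$ and $b(k)=2^kR_k$.

*First values.* For $k=0$: $B_0=1$, $L_0=1$, $\mathcal J_0$ consists of the two singletons, $R_0=2$, $b(0)=2$. For $k=1$: $B_1=2$, $2^{L_1}\ge4$ gives $L_1=2$, $\mathcal J_1$ consists of the nonempty subsets of a $4$-element set of size at most $2$, so $|\mathcal J_1|=4+6=10$, $R_1=20^2=400$, $b(1)=800$. For $k=2$: $B_2=1600$, $2^{L_2}\ge4\cdot1600^2=10\,240\,000$, so $L_2=24$.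

Always $|\mathcal J_k|\ge2$ (there are at least two singletons), and $b(k)\ge2$ is even. Put
$$K=\prod_k\mathcal J_k,\qquad \mathbb Y=\prod_kb(k);$$
both are homeomorphic to $2^\omega$. For $c\in K$ let
$$N_c=\{y\in2^\omega:\exists^\infty k\ \ y{\restriction}I_k\in c(k)\}.$$
Since $|c(k)|\,2^{-L_k}\le2^{-k}$, the set $N_c$ is null by Borel–Cantelli.

The reals $x_j$ with $j\in S_M$ will be elements of $\mathbb Y$ and the $c_p$ elements of $K$. Two numbers will be used later. $B_k$ is the number of possible values of $x_j{\restriction}k$, so $k$ such reals have at most $B_k^k$ possible joint initial parts, and a set $W\in\mathcal J_k$ is allowed to have that many elements. And $R_k$ bounds the number of joint values of $\langle c_p(k'):k'\le k\rangle$ for $k+1$ indices $p$, which is a fraction $2^{-k}$ of $b(k)$.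

**Spaces.** $X_j=\mathbb Y$ with the product of uniform measures if $j\in S_M$, and $X_j=2^\omega$ with the usual measure if $j\in S\setminus S_M$. Let $X=\prod_{j\in S}X_j$ with product measure $\mu$. A *coordinate* is a pair $(j,i)$, $j\in S$, $i<\omega$; its value at $x$ is $x_j(i)$. Under $\mu$ the coordinates are independent and uniform on finite sets. A *simple* function on $X$ depends on finitely many coordinates and has finite range; it is a finite object, so it makes sense in every universe. $X$ is always computed in the universe under discussion.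

## 7. Programs, reading rules, and generic functions

We now define the forcing that adds the functions $c_p(\cdot)$, digit by digit. Each new digit is a simple function of $x$ and of digits already defined. Everything depends on *which* coordinates of $x$ the digit may read, so we first leave this open. A *reading rule* assigns to $p\in\Pi$, $n<\omega$ and $E\in[\Delta]^{\le n}$ a set $\mathrm{Adm}_p(n,E)$ of *admissible* coordinates $(j,i)$, all with $j\in S(p)\cup S_M$.

**Definition (programs).** A *program over $(n,E)$* is $P=(E^+,F)$ with $E\subseteq E^+\in[\Delta]^{<\omega}$, $|E^+\setminus E|\le1$, and $F=(F_{p,k})$ indexed by the *new* pairs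
$$(p,k)\in\big((E^+\cap\Pi)\times(n+1)\big)\setminus\big((E\cap\Pi)\times n\big).$$
Here $F_{p,k}(x,v)\in\mathcal J_k$ is defined for $x\in X$ and
$$v\in\prod_{q\in E\cap\Pi,\ q\le p}\ \prod_{k'<n}\mathcal J_{k'},$$
and it depends on $x$ only through finitely many coordinates from $\mathrm{Adm}_p(n,E)$.

**Definition (the forcing $\mathbb T$).** $\mathbb T$ is the set of finite sequences $t=(P_0,\dots,P_{n-1})$, ordered by end-extension, where $P_m$ is a program over $(m,E_m)$, $E_0=\emptyset$, and $E_{m+1}=E_m^+$. Write $n_t=n$ and $E_t=E_n$; thus $|E_t|\le n_t$. Each $t$ defines functions $H_{p,k}$ for $p\in E_t\cap\Pi$, $k<n_t$: if $(p,k)$ is new in $P_m$, then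
$$H_{p,k}(x)=F_{p,k}\big(x,\,(H_{q,k'}(x))_{q\in E_m\cap\Pi,\ q\le p,\ k'<m}\big).$$

This is a correct recursion: after $m$ programs exactly the pairs in $(E_m\cap\Pi)\times m$ are defined. By (1) and induction, **$H_{p,k}$ is simple and depends only on coordinates $(j,i)$ with $j\in S(p)\cup S_M$**: the coordinates read directly are of this kind, and the values used belong to $q\le p$, for which $S(q)\cup S_M\subseteq S(p)\cup S_M$.

*Example.* Let $P_0$ have $E^+=\{p\}$. The only new pair is $(p,0)$, the tuple $v$ is empty, and $H_{p,0}=F_{p,0}$ is a simple function of coordinates in $\mathrm{Adm}_p(0,\emptyset)$. Let $P_1$, over $(1,\{p\})$, have $E^+=\{p,j\}$ with $j\in S$. The only new pair is $(p,1)$, and $H_{p,1}(x)=F_{p,1}(x,H_{p,0}(x))$, where $F_{p,1}$ reads coordinates in $\mathrm{Adm}_p(1,\{p\})$. In the next program the rule consults $E_2=\{p,j\}$.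

Constant functions $F_{p,k}$ are always allowed, so every condition can be lengthened, and any $\delta\in\Delta$ can be added to $E_t$. A generic $G$ is thus an infinite branch. It yields finite sets $E_n=E_{G\restriction n}$ with $\bigcup_nE_n=\Delta$, and functions $H_{p,k}$ for all $p\in\Pi$, $k<\omega$. Let $V^*=V[G]$. There $\Delta$ is countable, so $X$ is compact metrizable in $V^*$; but cardinals have been collapsed, so $V^*$ cannot be part of the final model. Put
$$c_p(x)=\langle H_{p,k}(x)\rangle_{k<\omega}\in K,\qquad c(x)=\langle c_p(x)\rangle_{p\in\Pi}.$$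
These are continuous in $x$.

Let $\Omega=X\times K^\Pi$. It is a product of finite sets, one for each coordinate $(j,i)$ and one for each pair $(p,k)$. We write supports of Baire subsets of $\Omega$ as subsets of $\Delta$: the index $j$ stands for all variables $x_j(i)$, the index $p$ for all variables $c_p(k)$. A *Baire function* $Y:\Omega\to2^\omega$ has a countable support $\Gamma\subseteq\Delta$, the union of supports of the sets $\{Y(\cdot)(n)=1\}$; similarly for values in $\mathbb Y$ or $K$.

Here is what we want in $V^*$, for $Y\in V$ with support $\Gamma$ and $y(x)=Y(x,c(x))$, for a.e. $x$: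

* (a) if $j\in S_2\cup S_3$ and $\Gamma\subseteq D_j$, then $x_j$ avoids the null set coded by $y(x)$;
* (b) if $j\in S_M$ and $\Gamma\subseteq D_j$, then $\forall^\infty i\ \,y(x)(i)\neq x_j(i)$, for $y(x)\in\mathbb Y$;
* (c) if $\Gamma\subseteq\square(p)$, then $c_p(x)$ lies in the dense open set coded by $y(x)$;
* (d) if $p=(0,\beta,\gamma,0)$ and $\Gamma\subseteq\square(\kappa_1,\beta,\gamma,\kappa_4)$, then $y(x)\in N_{c_p(x)}$.

In (b), the set $\{y\in\mathbb Y:\forall^\infty i\ y(i)\ne x_j(i)\}$ is meager, so (b) says that each $x_j$, $j\in S_M$, gives a meager set containing all reals supported in $D_j$. Statements (b) and (d) pull in opposite directions.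

## 8. Two reading rules that fail

**Reading too little.** Let $\mathrm{Adm}_p(n,E)=\{(j,i):j\in S(p)\}$. Then $c_p(x)$ depends only on $x_{j}$ with $j\in S(p)$, and (b) is immediate: for $\Gamma\subseteq D_j$, $y(x)$ does not depend on $x_j$, so $y(x)(i)=x_j(i)$ has probability $1/b(i)\le2^{-i}$. But (d) fails. Let $p=(0,\beta,\gamma,0)$ and $j\in S_M$, and let $y(x)(i)=x_j(i)\bmod2$. Since $b(i)$ is even, $y(x)$ is distributed as a random element of $2^\omega$. Its support is $\{j\}\subseteq\square(\kappa_1,\beta,\gamma,\kappa_4)$. As $S(p)\cap S_M=\emptyset$, the set $N_{c_p(x)}$ does not depend on $x_j$, and by Fubini $y(x)\notin N_{c_p(x)}$ for a.e. $x$. So $c_p$ must read the $x_j$ with $j\in S_M$.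

**Reading too much.** Let $\mathrm{Adm}_p(n,E)=\{(j,i):j\in S(p)\cup S_M\}$. Now (b) fails. Fix $j\in S_M$ and $q\in D_j\cap\Pi$ (if there is such a $q$, that is, if $j\ne(\ell,0)$). For $n\ge1$ we have $|\mathcal J_n|\ge2^{L_n}\ge B_n\ge b(n-1)$, because $\mathcal J_n$ contains all singletons; fix in $V$ a surjection $e_n:\mathcal J_n\to b(n-1)$ and let $y(x)(n-1)=e_n(c_q(x)(n))$. Then $y$ has support $\{q\}\subseteq D_j$. Given a condition, extend it to $t$ with $q\in E_t$ and $n=n_t\geq 1$ as large as desired; the next program may choose $F_{q,n}(x,v)$ with $e_n(F_{q,n}(x,v))=x_j(n-1)$. So by genericity $y(x)(i)=x_j(i)$ for infinitely many $i$ and *all* $x$.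

**The threshold.** The second failure needed digit number $n$ of $c_q$ to read a coordinate $(j,n-1)$ with $j\in S_M$ already named. Forbid exactly this: once $j\in S_M\setminus S(p)$ has been named in $E$, a digit of $c_p$ defined at level $n$ may read $x_j(i)$ only for $i\ge n$. Then two counts decide everything. For (d): at level $n$ the unreadable coordinates are $x_j(i)$ with $j\in E\cap S_M$, $i<n$, and they have at most $B_n^n$ joint values. The digit $c_p(n)$ may be a set of $B_n^n$ candidates, so it can contain one candidate for each of them. For (b): after level $i+1$ nobody reads $x_j(i)$ directly, and what has leaked from it before is a finite pattern, one of at most $R_i$. Since $b(i)=2^iR_i$, that is not enough to guess $x_j(i)$.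

## 9. The reading rule with a moving threshold

From now on, for $n<\omega$, $E\in[\Delta]^{\le n}$, $p\in\Pi$,
$$\mathrm{Adm}_p(n,E)=\{(j,i):\ j\in S(p)\cup S_M,\ \text{and not }[\,j\in E\cap(S_M\setminus S(p))\text{ and }i<n\,]\}.$$

*Example.* In the example of Section 7 with $j\in S_M\setminus S(p)$, programs $P_0$ and $P_1$ may let $p$ read every $(j,i)$, because $j\notin E_0,E_1$. From $P_2$ on, $(j,0)$ and $(j,1)$ are forbidden for $p$; at $P_3$ also $(j,2)$, and so on.

Two monotonicity properties:

(3) If $m\ge n$ and $E'\supseteq E$, then $\mathrm{Adm}_p(m,E')\subseteq\mathrm{Adm}_p(n,E)$.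

(4) If $q\le p$, then $\mathrm{Adm}_q(n,E)\subseteq\mathrm{Adm}_p(n,E)$.

(3) is clear. For (4) let $(j,i)\in\mathrm{Adm}_q(n,E)$. Then $j\in S(q)\cup S_M\subseteq S(p)\cup S_M$. If we had $j\in E\cap(S_M\setminus S(p))$ and $i<n$, then $j\notin S(q)$ as well, so $(j,i)$ would be forbidden for $q$.

Coordinates $(j,i)$ with $j\in S(p)$, in particular with $j\in S_0$, are always in $\mathrm{Adm}_p(n,E)$.

The forbidden coordinates may have been read earlier, and their traces persist in the old digits. The next lemma says this is the only way they enter.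

**Lemma 3.** Let $E=E_n$ along the generic branch. For all $q\in\Pi$ and $k<\omega$, $H_{q,k}(x)$ is a function of finitely many coordinates in $\mathrm{Adm}_q(n,E)$ and of the values $H_{q',k'}(x)$ for $q'\in E\cap\Pi$, $q'\le q$, $k'<n$.

*Proof.* Induct on the stage at which $(q,k)$ is defined. If $q\in E$ and $k<n$, the claim is trivial. Otherwise $(q,k)$ is new in some $P_m$ with $m\ge n$, because pairs new in $P_m$ with $m<n$ lie in $E_{m+1}\times(m+1)\subseteq E_n\times n$. Then $H_{q,k}(x)$ depends on finitely many coordinates in $\mathrm{Adm}_q(m,E_m)$, which is contained in $\mathrm{Adm}_q(n,E)$ by (3), and on values $H_{q',k'}(x)$ with $q'\le q$, $q'\in E_m$, $k'<m$, which were defined earlier. By induction these are functions of finitely many coordinates in $\mathrm{Adm}_{q'}(n,E)\subseteq\mathrm{Adm}_q(n,E)$, by (4), and of values $H_{q'',k''}(x)$ with $q''\in E$, $q''\le q'\le q$, $k''<n$. $\square$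

This also explains why programs take the old values $v$ as arguments. In (c) the digits of $c_p$ will have to be computed from digits of $c_q$ with $q\le p$; an old digit of $c_q$ may have read a coordinate that is forbidden now, and then it is available only through $v$.

## 10. The algebra $\mathbb A$

Let $\mathcal B$ be the Baire $\sigma$-algebra of $\Omega$ in $V$. Let $\mathbb R=\mathbb T*\dot{\mathbb B}$, where $\dot{\mathbb B}$ is the measure algebra of $(X,\mu)$ in $V^*$; it adds $\vec x\in X$ random over $V^*$. Put $\vec c=c(\vec x)$ and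
$$[\![A]\!]=[\![(\vec x,\vec c\,)\in A]\!]_{RO(\mathbb R)}\quad(A\in\mathcal B),\qquad \mathbb A=\{[\![A]\!]:A\in\mathcal B\}.$$
By the absoluteness recalled in Section 2, $A\mapsto[\![A]\!]$ is a $\sigma$-homomorphism from $\mathcal B$ into $RO(\mathbb R)$. So $\mathbb A$ is a subalgebra of $RO(\mathbb R)$ closed under countable suprema, and $[\![A]\!]\wedge[\![A']\!]=[\![A\cap A']\!]$.

For functions $H=(H_{p,k})$ given by a generic branch put
$$\varphi_A=\varphi_A^H=\{x\in X:(x,c(x))\in A\},$$
a Borel set in $V^*$. Since $\vec x$ is random over $V^*$, a condition $(t,\dot b)$ forces $(\vec x,\vec c\,)\in A$ iff $t$ forces $\dot b\le[\varphi_A]$. Hence $[\![A]\!]\ne0$ iff some $t$ forces $\mu(\varphi_A)>0$, iff some $t$ forces $\mu(\varphi_A)\ge\varepsilon$ for some rational $\varepsilon>0$ (extend $t$ to decide $\varepsilon$).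

Let $\mathbb A_{n,e,\varepsilon}$ be the set of those $[\![A]\!]$ for which some $t\in\mathbb T$ with $n_t=n$, $|E_t|=e$ forces $\mu(\varphi_A)\ge\varepsilon$. Then
$$\mathbb A\setminus\{0\}=\bigcup_{n,e,\varepsilon}\mathbb A_{n,e,\varepsilon},\qquad\text{where only } e\le n \text{ occurs}.\qquad(5)$$

## 11. Incompatible programs, compatible Boolean values

The forcing $\mathbb T$ is far from ccc. For instance, fix $p$ and let $\mathcal J_0=\{w_0,w_1\}$; for $\alpha<\lambda$ let $t_\alpha$ be the one-step condition with $E_{t_\alpha}=\{p\}$ and $H_{p,0}(x)=w_{x_{(0,\alpha)}(0)}$. These are pairwise incompatible. The corresponding members of $\mathbb A$ are $[\![A_\alpha]\!]$ with $A_\alpha=\{(x,c):c_p(0)=w_{x_{(0,\alpha)}(0)}\}$, and $t_\alpha$ forces $\varphi_{A_\alpha}=X$. Yet $[\![A_\alpha]\!]\wedge[\![A_\beta]\!]\ne0$: take the condition $t$ in which $H_{p,0}(x)=w_u$, with $u$ a *fresh* random bit $x_{(0,\delta)}(0)$, $\delta\ne\alpha,\beta$. It forces $\mu(\varphi_{A_\alpha}\cap\varphi_{A_\beta})=\frac14$, the probability that three independent bits agree.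

So one condition which makes a random guess agrees, with positive probability, with each of several given conditions. In general, whether the guess matches and whether $x\in\varphi_{A}$ need not be independent, because the rest of the generic branch may read the fresh bits. For this reason we use many guesses and average over them.

**Lemma 4.** For all $n,e,\varepsilon$ (with $e\le n$, $\varepsilon>0$) there is $\ell<\omega$ such that among any $\ell$ members of $\mathbb A_{n,e,\varepsilon}$ (listed with indices) two have nonzero meet. In particular $\mathbb A$ is ccc.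

*Proof.* **Step 1: constants.** This step fixes $\ell$ in terms of $n,e,\varepsilon$ only. Let
$$q=\prod_{k<n}\frac1{2|\mathcal J_k|},\qquad r\ge1\text{ with }\frac{e}{rq^2}\le\frac\varepsilon2,\qquad \varepsilon'=\frac\varepsilon2\Big(\frac q2\Big)^e,\qquad \ell>\frac1{\varepsilon'}.$$
Let $t_m$ witness $[\![A_m]\!]\in\mathbb A_{n,e,\varepsilon}$ for $m<\ell$. Put $E^m=E_{t_m}$, let $H^m_{p,k}$ ($p\in E^m\cap\Pi$, $k<n$) be the functions of $t_m$, and let $E'=\bigcup_{m<\ell}E^m$ and $n'=n+|E'|-e$. Since $e\le n$, we have $n'\ge|E'|$.

**Step 2: random guesses.** This step produces the fresh random digits. For $p\in E'\cap\Pi$, $k<n$ and $a<r$ choose a simple $g^a_{p,k}:X\to\mathcal J_k$ such that these functions depend on pairwise disjoint finite blocks of coordinates $(j,i)$ with $j\in S_0$, none of which is used by any $H^{m}_{p',k'}$, and each $g^a_{p,k}$ takes every value in $\mathcal J_k$ with probability at least $\frac1{2|\mathcal J_k|}$. This is possible: take $s$ bits with $2^s\ge|\mathcal J_k|$ and give each value at least $\lfloor2^s/|\mathcal J_k|\rfloor\ge2^s/(2|\mathcal J_k|)$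 of the $2^s$ patterns. Put $G^a_p=(g^a_{p,k})_{k<n}$. The $G^a_p$ are independent, also of the coordinates not used in the blocks, and each takes any given value with probability at least $q$. All coordinates used are in $S_0$, hence always admissible.

**Step 3: conditions with the same length and index set.** This step builds conditions below $t_m$, and others that ignore all $t_m$ and guess. For $a=(a_p)\in r^{E'\cap\Pi}$ define:

* $t_a\in\mathbb T$: $n'$ programs starting from scratch, adding the elements of $E'$ one by one in the first $|E'|\le n'$ steps, with $H_{p,k}=g^{a_p}_{p,k}$ for $k<n$ and $H_{p,k}=d_k$ for $n\le k<n'$;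
* $t_{m,a}\le t_m$: $|E'|-e$ further programs after $t_m$, adding the elements of $E'\setminus E^m$ one by one, with $H_{p,k}=g^{a_p}_{p,k}$ for $p\in (E'\setminus E^m)\cap\Pi$, $k<n$, and all other new functions $H_{p,k}$ equal to $d_k$.

All of these have length $n'$ and final set $E'$. Which sequences of programs may follow depends only on $(n',E')$. So the cone of $\mathbb T$ below each of these conditions is canonically the forcing $\mathbb T(n',E')$ of finite sequences of programs starting from $(n',E')$.

**Step 4: one generic tail for all of them.** This step compares the resulting functions. Let $\mathbb F$ be $V$-generic for $\mathbb T(n',E')$ and work in $V[\mathbb F]$. All $t_a{}^\frown\mathbb F$ and $t_{m,a}{}^\frown\mathbb F$ are generic branches of $\mathbb T$ generating the same model $V[\mathbb F]$; let $H^a$ and $H^{m,a}$ be their functions. Since $t_{m,a}\le t_m$, the set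
$$\mathrm{Good}_{m,a}:=\varphi^{H^{m,a}}_{A_m}$$
has measure $\ge\varepsilon$, and it depends on $a$ only through $(a_p)_{p\notin E^m}$, because $t_{m,a}$ does. Let
$$\mathrm{Match}_{m,a}=\{x:\ \forall p\in E^m\cap\Pi\ \ G^{a_p}_p(x)=(H^m_{p,k}(x))_{k<n}\}.$$
Let $x\in\mathrm{Match}_{m,a}$. Then $H^a_{p,k}(x)=H^{m,a}_{p,k}(x)$ for all $p\in E'\cap\Pi$, $k<n'$: if $p\in E^m$, $k<n$, the left side is $g^{a_p}_{p,k}(x)=H^m_{p,k}(x)$; if $p\notin E^m$, $k<n$, both sides are $g^{a_p}_{p,k}(x)$; if $k\ge n$, both are $d_k$. The programs of $\mathbb F$ compute all further values at $x$ from $x$ and the earlier values at $x$. Hence $H^a_{p,k}(x)=H^{m,a}_{p,k}(x)$ for all $p\in\Pi$ and $k<\omega$. Therefore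
$$\mathrm{Good}_{m,a}\cap\mathrm{Match}_{m,a}\subseteq\varphi^{H^a}_{A_m}.\qquad(6)$$

**Step 5: averaging.** This step bounds $\mu(\varphi^{H^a}_{A_m})$ from below on average. Fix $m$ and $(a_p)_{p\notin E^m}$; then $\mathrm{Good}_{m,a}$ is fixed. Averaging the indicator function of $\mathrm{Match}_{m,a}$ over $(a_p)_{p\in E^m\cap\Pi}$, we see that the average of $\mu(\mathrm{Good}_{m,a}\cap\mathrm{Match}_{m,a})$ is $\int_{\mathrm{Good}_{m,a}}f_m\,d\mu$ with
$$f_m(x)=\prod_{p\in E^m\cap\Pi}\frac1r\Big|\big\{a<r:G^a_p(x)=(H^m_{p,k}(x))_{k<n}\big\}\Big|.$$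
Fix all coordinates outside the fresh blocks. They determine the $H^m_{p,k}(x)$, and then each factor is an average of $r$ independent indicators, each of probability at least $q$. Its mean is at least $q$ and its variance at most $\frac1{4r}$, so by Chebyshev it is less than $\frac q2$ with probability at most $\frac{1}{4r}\cdot\frac4{q^2}=\frac1{rq^2}$. There are at most $e$ factors, so $f_m\ge(q/2)^e$ off a set of measure at most $\frac e{rq^2}\le\frac\varepsilon2$. No independence of $\mathrm{Good}_{m,a}$ is needed: since $\mu(\mathrm{Good}_{m,a})\ge\varepsilon$,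
$$\int_{\mathrm{Good}_{m,a}}f_m\,d\mu\ \ge\ \Big(\varepsilon-\frac\varepsilon2\Big)\Big(\frac q2\Big)^e=\varepsilon'.$$

**Step 6: two of the sets overlap.** This step returns to $\mathbb A$. By Step 5 and (6), the average over all $a\in r^{E'\cap\Pi}$ of $\sum_{m<\ell}\mu(\varphi^{H^a}_{A_m})$ is at least $\ell\varepsilon'>1$. So for some $a$ the sum exceeds $1$, and hence $\mu(\varphi^{H^a}_{A_m}\cap\varphi^{H^a}_{A_{m'}})>0$ for some $m\ne m'$. The intersection is $\varphi^{H^a}_{A_m\cap A_{m'}}$. As $t_a{}^\frown\mathbb F$ is a generic branch of $\mathbb T$, some $t\in\mathbb T$ forces $\mu(\varphi_{A_m\cap A_{m'}})>0$. So $[\![A_m]\!]\wedge[\![A_{m'}]\!]=[\![A_m\cap A_{m'}]\!]\ne0$.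

For the last claim of the lemma: by (5), an uncountable antichain in $\mathbb A\setminus\{0\}$ would have infinitely many elements in one $\mathbb A_{n,e,\varepsilon}$. $\square$

**Lemma 5.** $\mathbb A$ is a complete subalgebra of $RO(\mathbb R)$: for each $Z\subseteq\mathbb A$ the supremum of $Z$ in $RO(\mathbb R)$ belongs to $\mathbb A$.

*Proof.* Let $T$ be a maximal antichain in $\{a\in\mathbb A\setminus\{0\}:\exists s\in Z\ a\le s\}$. By Lemma 4, $T$ is countable, so $u=\sup_{RO(\mathbb R)}T\in\mathbb A$. If some $s\in Z$ had $s\not\le u$, then $s\wedge\neg u\in\mathbb A$ would be nonzero, below $s$ and disjoint from all elements of $T$, against maximality. So $s\le u$ for all $s\in Z$; and clearly $u\le\sup_{RO(\mathbb R)}Z$. Hence $u=\sup_{RO(\mathbb R)}Z$. $\square$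

## 12. The model $N$ and supports of its reals

Let $g$ be $\mathbb R$-generic over $V$ and $N=V[g\cap\mathbb A]$. By Lemmas 4 and 5 this is a ccc extension of $V$ by the complete Boolean algebra $\mathbb A$. For $A\in\mathcal B$ we have $(\vec x,\vec c\,)\in A$ iff $[\![A]\!]\in g\cap\mathbb A$; in particular $\vec x,\vec c\in N$.

**Definition (support of a real).** Let $y\in2^\omega\cap N$. For an $\mathbb A$-name $\dot y$ of $y$, the Boolean value of $\dot y(n)=1$ is $[\![A_n]\!]$ for some $A_n\in\mathcal B$, and $\langle A_n\rangle_n$ can be chosen in $V$. Then $y(n)=1\iff(\vec x,\vec c\,)\in A_n$; that is, $y=Y(\vec x,\vec c\,)$ for a Baire function $Y\in V$ with countable support $\Gamma\subseteq\Delta$. We say $y$ is *supported in $D$* if $\Gamma\subseteq D$ for some such $Y$. The same definition applies to elements of $\mathbb Y$ and $K$, via homeomorphisms in $V$.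

*Example.* For $j,j'\in S_2\cup S_3$, the real $x_j+x_{j'}$ is supported in $\{j,j'\}$. The real $c_p$ is supported in $\{p\}$, although as a function on $X$ it depends on many $x_j$.

If finitely or countably many reals are given by Baire functions in a sequence in $V$ with supports in $D$, then any Borel function of them coded in $V$ is supported in $D$. If $\langle y_\xi:\xi<\nu\rangle\in N$ is a sequence of reals, a name for the sequence yields in $V$ Baire functions for all $y_\xi$, so all $y_\xi$ are supported in one set $\Gamma\in V$ with $|\Gamma|\le\nu\cdot\aleph_0$. A subset of $\kappa_\ell$ in $V$ of size less than $\kappa_\ell$ is bounded, and $\nu<\kappa_\ell$ implies $\nu\cdot\aleph_0<\kappa_\ell\le\kappa_{\ell'}$ for $\ell'\ge\ell$. So: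

(7) if $\nu<\kappa_1$, then $\Gamma\subseteq\square(p)$ for some $p\in\Pi$;
if $\nu<\kappa_2$, then $\Gamma\subseteq\square(\kappa_1,\beta,\gamma,\kappa_4)$ for some $\beta<\kappa_2$, $\gamma<\kappa_3$;
if $\nu<\kappa_3$, then $\Gamma\subseteq\square(\kappa_1,\kappa_2,\gamma,\kappa_4)=D_{(3,\gamma)}$ for some $\gamma<\kappa_3$;
if $\nu<\kappa_4$, then $\Gamma\subseteq\square(\kappa_1,\kappa_2,\kappa_3,\delta)=D_{(4,\delta)}$ for some $\delta<\kappa_4$.

**The continuum of $N$.** There are $\lambda^{\aleph_0}=\lambda$ countable subsets of $\Delta$ and at most $2^{\aleph_0}\le\lambda$ Borel sets on each, so $|\mathcal B|=\lambda$. Every real of $N$ is given by an element of $\mathcal B^\omega\cap V$, so $N\models\mathfrak c\le\lambda^{\aleph_0}=\lambda$, the cardinal computed in $V$. The $x_j$, $j\in S_0$, are $\lambda$ distinct reals, and $\lambda$ is still a cardinal in $N$. So $N\models\mathfrak c=\lambda$.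

**Codes.** Fix in $V$ an enumeration $\langle s_n\rangle$ of $\bigcup_m\prod_{k<m}\mathcal J_k$. A real $y\in2^\omega$ codes the open set $U_y=\bigcup\{[s_n]:y(n)=1\}\subseteq K$. Similarly, with an enumeration $\langle s'_n\rangle$ of $2^{<\omega}$ and a pairing function, $y$ codes the $G_\delta$ set $\mathcal N_y=\bigcap_m\bigcup\{[s'_n]:y(\langle m,n\rangle)=1\}\subseteq2^\omega$. The set of $y$ with $U_y$ dense is Borel. So is the set of $y$ with $\mathcal N_y$ null: $\mathcal N_y$ is the decreasing intersection of the first $m$ open sets, and the measure of an open set is a Borel function of its code.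

If $y=Y(\vec x,\vec c\,)$ codes a dense open set (or a null $G_\delta$ set), we may replace $Y$ by a fixed default code on the Baire set of those $\omega\in\Omega$ where $Y(\omega)$ is not such a code. This does not change the value at $(\vec x,\vec c\,)$, and $\Gamma$ remains a support. Now *every* $Y(\omega)$ is such a code. This is a $\Pi^1_1$ statement on the countable subproduct given by $\Gamma$, so it remains true in all extensions.

## 13. Four almost-everywhere statements

**Lemma 6.** In $V^*$, let $Y\in V$ be a Baire function with countable support $\Gamma$, and $y(x):=Y(x,c(x))$.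

* (a) If $j\in S_2\cup S_3$, $\Gamma\subseteq D_j$, and $Y(\omega)$ always codes a null $G_\delta$ set, then $x_j\notin\mathcal N_{y(x)}$ for a.e. $x$.
* (b) If $j\in S_M$, $\Gamma\subseteq D_j$, and $Y:\Omega\to\mathbb Y$, then for a.e. $x$: $\forall^\infty i\ \,y(x)(i)\ne x_j(i)$.
* (c) If $p\in\Pi$, $\Gamma\subseteq\square(p)$, and $Y(\omega)$ always codes a dense open $U_{Y(\omega)}\subseteq K$, then $c_p(x)\in U_{y(x)}$ for a.e. $x$.
* (d) If $p=(0,\beta,\gamma,0)\in\Pi$, $\Gamma\subseteq\square(\kappa_1,\beta,\gamma,\kappa_4)$, and $Y:\Omega\to2^\omega$, then $y(x)\in N_{c_p(x)}$ for a.e. $x$.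

How this reaches $N$: the exceptional sets are Borel null sets coded in $V^*$, and $\vec x$ avoids all of these. So the conclusions hold for $x=\vec x$, with $c_p(\vec x)$ and $y(\vec x)=Y(\vec x,\vec c\,)$; and being Borel statements about reals of $N$, they hold in $N$.

**Proof of (a).** We show that $y(x)$ does not depend on $x_j$. For $q\in\Gamma\cap\Pi\subseteq D_j\cap\Pi$, $c_q(x)$ depends only on $x_{j'}$ with $j'\in S(q)\cup S_M$, and $S(q)\cup S_M\subseteq D_j$ by (2), because $j\in S_2\cup S_3$. Also $\Gamma\cap S\subseteq D_j$. As $j\notin D_j$, $y(x)$ does not depend on $x_j$, and by Fubini $x_j\notin\mathcal N_{y(x)}$ for a.e. $x$.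

**Proof of (b).** Here $y(x)$ may depend on $x_j$; we bound how much of $x_j(i)$ it can know. Let $i$ be so large that $j\in E_{i+1}$, and apply Lemma 3 with $n=i+1$. For $q\in D_j\cap\Pi$ we have $j\in E_{i+1}\cap(S_M\setminus S(q))$ by (2), so $(j,i)\notin\mathrm{Adm}_q(i+1,E_{i+1})$. Hence all $c_q(x)$, $q\in D_j\cap\Pi$, are functions of the coordinates of $x$ other than $(j,i)$, together with the values
$$H_{q',k'}(x),\qquad q'\in E_{i+1}\cap\Pi,\ k'\le i.$$
These values form at most $\big(\prod_{k\le i}|\mathcal J_k|\big)^{|E_{i+1}|}\le R_i$ patterns, as $|E_{i+1}|\le i+1$. Also $j\notin\Gamma$, since $j\notin D_j$. So if all coordinates other than $(j,i)$ are fixed, then $y(x)(i)$ takes at most $R_i$ values as $x_j(i)$ varies over $b(i)$. The equality $x_j(i)=y(x)(i)$ therefore holds for at most $R_i$ of the $b(i)$ values of $x_j(i)$, and its conditional probability is at most $R_i/b(i)=2^{-i}$. Apply Borel–Cantelli.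

For (c) and (d) we use that $c_p(\cdot)$ is generic over the functions on which $y(x)$ depends. This needs a factorization of $\mathbb T$. Fix $p\in\Pi$ and put $\Pi^-=\{q\in\Pi:q\not\ge p\}$. It is closed downwards: if $q'\le q$ and $q'\ge p$, then $q\ge p$. For $t\in\mathbb T$ let $t^-$ be obtained by deleting all $F_{q,k}$ with $q\ge p$ and keeping the sets $E_m$. Since for $q\in\Pi^-$ the variables $v$ of $F_{q,k}$ refer only to $q'\le q$, which lie in $\Pi^-$, the functions $H_{q,k}$ with $q\in\Pi^-$ are still defined from $t^-$. Let $\mathbb T^-=\{t^-:t\in\mathbb T\}$, ordered by end-extension.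

**Lemma 7.** Let $G$ be the generic branch, $G^-=\{t^-:t\in G\}$, $V^-=V[G^-]$, and $\mathbb T/G^-=\{t\in\mathbb T:t^-\in G^-\}$.

* (i) $G^-$ is a generic branch of $\mathbb T^-$, and $G$ is generic over $V^-$ for $\mathbb T/G^-$.
* (ii) If $t\in\mathbb T/G^-$ has level $n$, then for any choice of legal functions for the new pairs $(q,k)$ with $q\ge p$ there is an extension of $t$ in $\mathbb T/G^-$ of level $n+1$ with these functions. Its sets $E_m$ and its functions with index in $\Pi^-$ are those of $G^-$.

*Proof.* First note:

(8) If $s\in\mathbb T^-$ extends $t^-$, there is $t'\le t$ with $t'^-=s$.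

In the additional programs take the sets $E_m$ and the $F_{q,k}$ with $q\in\Pi^-$ from $s$, and constants $d_k$ for the new pairs with $q\ge p$.

If $\mathcal D\subseteq\mathbb T^-$ is dense, then by (8) $\{t:t^-\in\mathcal D\}$ is dense in $\mathbb T$; so $G^-$ meets $\mathcal D$ and is a generic branch. Now let $\dot{\mathcal D}$ be a name and $t_0\in G$ such that $t_0^-$ forces $\dot{\mathcal D}$ to be an open dense subset of $\mathbb T/\dot G^-$. Let $t\le t_0$. Since $t^-$ forces $t\in\mathbb T/\dot G^-$, there are $s\le t^-$ and $t'\le t$ with $s\Vdash t'\in\dot{\mathcal D}$. In particular $s\Vdash t'^-\in\dot G^-$, so $s$ and $t'^-$ are comparable, and extending $s$ we may assume $s\le t'^-$. By (8) there is $t''\le t'$ with $t''^-=s$. Then $t''^-$ forces $t''\in\mathbb T/\dot G^-$ and $t''\le t'\in\dot{\mathcal D}$, so it forces $t''\in\dot{\mathcal D}$ by openness. Thus the $t''$ with $t''^-\Vdash t''\in\dot{\mathcal D}$ are dense below $t_0$, and $G$ contains one. For it, $t''^-\in G^-$ and $t''\in\dot{\mathcal D}^{G^-}\cap G$. This proves (i). For (ii), let the next program have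 the set $E_{n+1}$ and the functions $F_{q,k}$, $q\in\Pi^-$, given by $G^-$, and the chosen functions for $q\ge p$. Each function $F_{q,k}$ is a finite object, so the extended condition is in $\mathbb T$. $\square$

Using (ii) repeatedly is called *following $G^-$*. In $V^-$ we know all $E_n$, and all $H_{q,k}$ with $q\in\Pi^-$. In particular $\Delta$ is countable there, and Lemma 3 holds for $q\in\Pi^-$, since its proof uses only indices $\le q$. In both (c) and (d) we have $\Gamma\cap\Pi\subseteq\Pi^-$: in (c), $q\in\square(p)$ means $q(\ell)<p(\ell)$ for all $\ell$; in (d), $q(2)<\beta=p(2)$. So $x\mapsto y(x)=Y(x,c(x))$ is an everywhere defined Borel function on $X$ in $V^-$, and measures of Borel sets defined from it are the same in $V^-$ and in $V^*$.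

**Proof of (c).** Let $\eta>0$ and $t\in\mathbb T/G^-$. We extend $t$ to a condition forcing $\mu\{x:c_p(x)\in U_{y(x)}\}\ge1-\eta$. By following $G^-$ we may assume $p\in E_t$. Let $n=n_t$.

**Step 1: the block that $c_p$ should copy.** We look for digits that enter $U_{y(x)}$ whatever $c_p(x){\restriction}n$ is. For $x\in X$ let $\tau(x)$ be the first, in a fixed enumeration, block $\tau\in\bigcup_{r'\ge1}\prod_{n\le k<n+r'}\mathcal J_k$ such that $[\sigma^\frown\tau]\subseteq U_{y(x)}$ for *all* $\sigma\in\prod_{k<n}\mathcal J_k$. It exists: go through the finitely many $\sigma$ one after another, each time lengthening $\tau$, using that $U_{y(x)}$ is open dense; what has been achieved for earlier $\sigma$ is kept. By compactness of $[s]$, the relation $[s]\subseteq U_y$ is open in $y$, so $\tau(x)$ is a Borel function of $y(x)$. Hence it is a Borel function, with countable range, of the countably many finite-valued variables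
$$x_j(i)\ \ (j\in\Gamma\cap S\subseteq S(p),\ i<\omega),\qquad c_q(x)(k)\ \ (q\in\Gamma\cap\Pi,\text{ so }q\le p,\ k<\omega).$$

**Step 2: finite approximation.** We replace $\tau$ by something a finite condition can say. Consider the distribution of these variables under $\mu$, a Borel probability measure on a countable product of finite sets. Choose finitely many values $\tau_0,\dots,\tau_M$ of $\tau$ such that the event that $\tau(x)$ is one of them has probability greater than $1-\eta/2$, and let $r$ be the maximum of their lengths. Choose clopen sets $C_0,\dots,C_M$ such that $C_m$ approximates $\{\tau=\tau_m\}$ with error less than $\eta/(2(M+1))$. Let $\tau'(x)$ be the block on $[n,n+r)$ that extends $\tau_m$ by digits $d_k$, where $m$ is least such that the variables at $x$ lie in $C_m$; if there is no such $m$ let $\tau'(x)$ be constantly $\langle d_k\rangle$. If $\tau(x)=\tau_m$ and $x$ is in none of the error sets, then $x$ is in $C_m$ and in no other $C_{m'}$, so $\tau'(x)$ extends $\tau(x)$. Hence $\tau'$ is a function of finitely many of the variables, with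
$$\mu\{x:\tau'(x)\text{ does not extend }\tau(x)\}<\eta.$$

**Step 3: writing the block into $c_p$ is legal.** Follow $G^-$ for $r$ more steps. At the step from level $n+s$ to level $n+s+1$ let $H_{p,n+s}(x)=\tau'(x)(n+s)$, and let all other new functions with index $\ge p$ be constant. We must express $\tau'(x)(n+s)$ by a legal $F_{p,n+s}(x,v)$. By Lemma 3 at level $n+s$, each value $c_q(x)(k)=H_{q,k}(x)$ occurring in $\tau'$ is a function of finitely many coordinates in
$$\mathrm{Adm}_q(n+s,E_{n+s})\subseteq\mathrm{Adm}_p(n+s,E_{n+s})$$
(by (4)) and of values $H_{q',k'}(x)$ with $q'\in E_{n+s}$, $q'\le q\le p$, $k'<n+s$; these values are entries of $v$. The coordinates $(j,i)$ with $j\in S(p)$ are always in $\mathrm{Adm}_p$. So there is such an $F_{p,n+s}$, it is a finite object, and the resulting condition lies in $\mathbb T/G^-$.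

**Step 4: conclusion.** The condition ensures $c_p(x){\restriction}[n,n+r)=\tau'(x)$ for all $x$. When $\tau'(x)$ extends $\tau(x)$, take $\sigma=c_p(x){\restriction}n$: then $c_p(x)\in[\sigma^\frown\tau(x)]\subseteq U_{y(x)}$. So the condition forces $\mu\{x:c_p(x)\in U_{y(x)}\}\ge1-\eta$. Such conditions are dense in $\mathbb T/G^-$ for every $\eta>0$ in $V^-$, so in $V^*$ the measure is $1$.

**Proof of (d).** Let $D=\square(\kappa_1,\beta,\gamma,\kappa_4)$. We let single digits of $c_p(x)$ list all candidates for a piece of $y(x)$.

**Step 1: what $y(x)$ depends on.** Here $S(p)\cap S_M=\emptyset$ and $D\cap S=S(p)\cup S_M$. For $q\in D\cap\Pi$ we have $S(q)\cup S_M\subseteq D$. So $y(x)$ depends only on $(x_j)_{j\in D\cap S}$.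

**Step 2: the list of candidates.** Given $t\in\mathbb T/G^-$ and $k_0<\omega$, follow $G^-$ until $n=n_t\ge k_0$ and $p\in E=E_t$. Let $\mathcal Z=\{(j,i):j\in E\cap S_M,\ i<n\}$. As $S_M\setminus S(p)=S_M$,
$$\mathrm{Adm}_p(n,E)=\{(j,i):j\in D\cap S,\ i<\omega\}\setminus\mathcal Z.$$
There are $B_n^{|E\cap S_M|}\le B_n^{|E|}\le B_n^n$ assignments $z$ of values to the coordinates in $\mathcal Z$. Let
$$W(x)=\{\,y(x[z]){\restriction}I_n:\ z\text{ an assignment on }\mathcal Z\,\},$$
where $x[z]$ is $x$ with its $\mathcal Z$-coordinates replaced by $z$. Then $W(x)$ is nonempty with at most $B_n^n$ elements, so $W(x)\in\mathcal J_n$; by Step 1, $W$ is a Borel function in $V^-$ of the coordinates in $\mathrm{Adm}_p(n,E)$; and $y(x){\restriction}I_n\in W(x)$, as one sees by taking for $z$ the actual values.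

**Step 3: a legal digit.** For each $w\in\mathcal J_n$ choose a clopen set $C_w$, depending on finitely many coordinates in $\mathrm{Adm}_p(n,E)$, that approximates $\{W=w\}$ with error at most $2^{-n}/|\mathcal J_n|$. Let $F_{p,n}(x)$ be the first $w$ with $x\in C_w$, and $d_n$ if there is none. Off the error sets $F_{p,n}(x)=W(x)$, so $\mu\{F_{p,n}\ne W\}\le2^{-n}$. Use this $F_{p,n}$, not depending on $v$, for $H_{p,n}$ in the next step along $G^-$, with constants for the other new indices $\ge p$. This is legal, and forces
$$\mu\{x:y(x){\restriction}I_n\notin c_p(x)(n)\}\le2^{-n}.$$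

**Step 4: conclusion.** By density this happens in $V^*$ for infinitely many $n$. By Borel–Cantelli, for a.e. $x$ we have $y(x){\restriction}I_n\in c_p(x)(n)$ for all but finitely many of these $n$. So $y(x)\in N_{c_p(x)}$. $\square$

In (d) the real $y(x)$ may involve $c_q$ with $q\not\le p$, which $F_{p,n}$ may not use as arguments. This does no harm: $y(x)$ was treated as a Borel function of $x$ alone, known in $V^-$.

## 14. Reading off the five cardinals

*Proof of Theorem 1.* Work in $N$. Cardinals and cofinalities are as in $V$, by the ccc. Write $c_p$ for $c_p(\vec x)$. For $j\in S_M$ let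
$$M_j=\{y\in\mathbb Y:\forall^\infty i\ \ y(i)\ne x_j(i)\}.$$
This is meager: for each $n$ the set $\{y:\forall i\ge n\ \,y(i)\ne x_j(i)\}$ is closed, and it is nowhere dense because any finite sequence can be continued by the digits of $x_j$. We compute $\mathsf{cov}(\mathcal M)$ and $\mathsf{non}(\mathcal M)$ on $K$ or on $\mathbb Y$, and the invariants of $\mathcal N$ on $2^\omega$. References (a)–(d) are to Lemma 6.

**$\mathsf{cov}(\mathcal M)\ge\kappa_1$ and $\mathsf{non}(\mathcal M)\le\kappa_4$.** Here the $c_p$ serve as reals outside given meager sets. Given fewer than $\kappa_1$ meager subsets of $K$, each is disjoint from an intersection of countably many coded dense open sets. By (7) all these codes are supported in a single $\square(p)$, $p\in\Pi$. By (c), $c_p$ is in none of the meager sets. So $\mathsf{cov}(\mathcal M)\ge\kappa_1$. For one meager set the same argument shows that some $c_p$ is outside it, so $\{c_p:p\in\Pi\}$, of size at most $\kappa_4$, is nonmeager.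

**$\mathsf{cov}(\mathcal M)\le\kappa_1$ and $\mathsf{non}(\mathcal M)\ge\kappa_4$.** Here the $M_j$ serve as large meager sets. Every $y\in\mathbb Y$ has a countable support, so it is supported in some $D_{(1,\alpha)}$ with $\alpha<\kappa_1$, and $y\in M_{(1,\alpha)}$ by (b). Thus $\mathbb Y=\bigcup_{\alpha<\kappa_1}M_{(1,\alpha)}$. If $T\subseteq\mathbb Y$ and $|T|<\kappa_4$, then all elements of $T$ are supported in some $D_{(4,\delta)}$ by (7), so $T\subseteq M_{(4,\delta)}$ is meager by (b).

**$\mathsf{non}(\mathcal N)\le\kappa_2$ and $\mathsf{cov}(\mathcal N)\ge\kappa_3$.** Here the random reals with index in $S_2\cup S_3$ avoid null sets. A null set is contained in a coded null $G_\delta$ set whose code is supported in some $D_{(2,\beta)}$, $\beta<\kappa_2$, and $x_{(2,\beta)}$ avoids it by (a). So $\{x_{(2,\beta)}:\beta<\kappa_2\}$ is not null. Fewer than $\kappa_3$ null sets are contained in null $G_\delta$ sets with codes supported in a single $D_{(3,\gamma)}$, by (7), and $x_{(3,\gamma)}$ avoids all of them by (a).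

**$\mathsf{non}(\mathcal N)\ge\kappa_2$ and $\mathsf{cov}(\mathcal N)\le\kappa_3$.** Here the null sets $N_{c_p}$ capture many reals. If $T\subseteq2^\omega$ and $|T|<\kappa_2$, then by (7) all elements of $T$ are supported in some $\square(\kappa_1,\beta,\gamma,\kappa_4)$ with $\beta<\kappa_2$, $\gamma<\kappa_3$. So $T\subseteq N_{c_{(0,\beta,\gamma,0)}}$ is null, by (d). Applying this to singletons, the at most $\kappa_2\cdot\kappa_3=\kappa_3$ null sets $N_{c_{(0,\beta,\gamma,0)}}$ cover $2^\omega$.

Together with $\mathfrak c=\lambda$ from Section 12 this proves Theorem 1. $\blacksquare$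

## 15. Exact Tukey types

**Definition (Tukey order).** A *relational system* is a triple $(A,B,R)$ with $R\subseteq A\times B$. Write $(A,B,R)\le_T(A',B',R')$ if there are $\phi:A\to A'$ and $\psi:B'\to B$ such that $\phi(a)\,R'\,b'$ implies $a\,R\,\psi(b')$. Write $\equiv_T$ if $\le_T$ holds in both directions. A directed order $Q$ is identified with $(Q,Q,\le)$.

*Example.* $\kappa_2\le_T\kappa_2\times\kappa_3$ by $\phi(\beta)=(\beta,0)$ and $\psi(\beta',\gamma')=\beta'$: if $(\beta,0)\le(\beta',\gamma')$, then $\beta\le\beta'$.

The *bounding number* $\mathfrak b$ of $(A,B,R)$ is the least size of a subset of $A$ such that no single $b\in B$ satisfies $a\,R\,b$ for all its elements $a$. The *dominating number* $\mathfrak d$ is the least size of a subset of $B$ such that every $a\in A$ satisfies $a\,R\,b$ for some element $b$ of it. If $(A,B,R)\le_T(A',B',R')$, then $\phi$ maps unbounded sets to unbounded sets and $\psi$ maps dominating sets to dominating sets, so $\mathfrak b'\le\mathfrak b$ and $\mathfrak d\le\mathfrak d'$.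

**Theorem 2.** For $\kappa_1\le\kappa_2\le\kappa_3\le\kappa_4\le\lambda=\lambda^{\aleph_0}$ as in Theorem 1, $\mathbb A\setminus\{0\}$ is a union of countably many sets, the $m$-th of which contains no antichain of some finite size $\ell_m$, and $\mathbb A$ forces $\mathfrak c=\lambda$,
$$(2^\omega,\mathcal N,\in)\equiv_T\kappa_2\times\kappa_3\qquad\text{and}\qquad(\mathcal M,2^\omega,\not\ni)\equiv_T\kappa_1\times\kappa_2\times\kappa_3\times\kappa_4 .$$

These equivalences imply the four values in Theorem 1. Unfolding the definitions, $\mathsf{non}(\mathcal N)$ and $\mathsf{cov}(\mathcal N)$ are the bounding and dominating numbers of $(2^\omega,\mathcal N,\in)$, and $\mathsf{cov}(\mathcal M)$ and $\mathsf{non}(\mathcal M)$ are those of $(\mathcal M,2^\omega,\not\ni)$. On the other side, $\mathfrak b(\kappa_2\times\kappa_3)=\kappa_2$: fewer than $\kappa_2$ pairs are bounded by regularity, and $\{(\beta,0):\beta<\kappa_2\}$ is not. And $\mathfrak d(\kappa_2\times\kappa_3)=\kappa_3$: the order has size $\kappa_3$, and fewer than $\kappa_3$ pairs have second coordinates bounded below $\kappa_3$.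 In the same way $\mathfrak b(\Pi)=\kappa_1$ and $\mathfrak d(\Pi)=\kappa_4$.

*Proof.* The chain condition is Lemma 4 together with (5), and $\mathfrak c=\lambda$ is in Section 12. Work in $N$.

**Step 1: $(2^\omega,\mathcal N,\in)\le_T\kappa_2\times\kappa_3$.** This uses (d). Map $y\in2^\omega$ to some $(\beta,\gamma)$ such that $y$ is supported in $\square(\kappa_1,\beta,\gamma,\kappa_4)$, and map $(\beta',\gamma')$ to $N_{c_{(0,\beta',\gamma',0)}}$. If $(\beta,\gamma)\le(\beta',\gamma')$, then $y$ is supported in $\square(\kappa_1,\beta',\gamma',\kappa_4)$, so $y\in N_{c_{(0,\beta',\gamma',0)}}$ by (d).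

**Step 2: $\kappa_2\times\kappa_3\le_T(2^\omega,\mathcal N,\in)$.** This uses (a) for two random reals at once. Put $\phi(\beta,\gamma)=x_{(2,\beta)}+x_{(3,\gamma)}$ (addition mod 2), and map a null set $A$ to some $(\beta^*,\gamma^*)$ such that $A$ lies in a null $G_\delta$ set $A'$ whose code is supported in $\square(\kappa_1,\beta^*,\gamma^*,\kappa_4)$. Let $\beta\ge\beta^*$. The null $G_\delta$ set $A'+x_{(3,\gamma)}$ has a code supported in
$$\square(\kappa_1,\beta^*,\gamma^*,\kappa_4)\cup\{(3,\gamma)\}\subseteq\square(\kappa_1,\beta,\kappa_3,\kappa_4)=D_{(2,\beta)}.$$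
So $x_{(2,\beta)}\notin A'+x_{(3,\gamma)}$ by (a), that is, $\phi(\beta,\gamma)\notin A'$. If $\gamma\ge\gamma^*$, then $A'+x_{(2,\beta)}$ has a code supported in $\square(\kappa_1,\beta^*,\gamma^*,\kappa_4)\cup\{(2,\beta)\}\subseteq D_{(3,\gamma)}$, so $x_{(3,\gamma)}\notin A'+x_{(2,\beta)}$ and again $\phi(\beta,\gamma)\notin A'$. Hence $\phi(\beta,\gamma)\in A$ implies $\beta<\beta^*$ and $\gamma<\gamma^*$, in particular $(\beta,\gamma)\le(\beta^*,\gamma^*)$.

**Step 3: $(\mathcal M,2^\omega,\not\ni)\le_T\Pi$.** This uses (c). Via a homeomorphism we may replace $2^\omega$ by $K$. Map a meager set $M\subseteq K$ to some $p\in\Pi$ such that $M$ misses an intersection of countably many dense open sets with codes supported in $\square(p)$, and map $p'\in\Pi$ to $c_{p'}$. If $p\le p'$, then $\square(p)\subseteq\square(p')$, so $c_{p'}\notin M$ by (c).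

**Step 4: $\Pi\le_T(\mathcal M,2^\omega,\not\ni)$.** This uses (b) for the first and last coordinates, and (a) with the trick from Rothberger's theorem for the middle ones. Let $h:2^\omega\to\mathbb Y$ be a homeomorphism in $V$ and $C\subseteq2^\omega$ a null dense $G_\delta$ set coded in $V$. For $p\in\Pi$ let
$$\phi(p)=h^{-1}[M_{(1,p(1))}]\cup h^{-1}[M_{(4,p(4))}]\cup\bigcup_{\ell=2,3}\big(2^\omega\setminus(C+x_{(\ell,p(\ell))})\big),$$
a meager set. Map $y\in2^\omega$ to some $\psi(y)\in\Pi$ such that $y$ is supported in $\square(\psi(y))$. Suppose $p(\ell)\ge\psi(y)(\ell)$ for some $\ell$. Then $y$ is supported in $\square(\psi(y))\subseteq D_{(\ell,p(\ell))}$. If $\ell\in\{1,4\}$, then $h(y)\in M_{(\ell,p(\ell))}$ by (b). If $\ell\in\{2,3\}$, then $C+y$ is a null $G_\delta$ set with a code supported in $D_{(\ell,p(\ell))}$, so $x_{(\ell,p(\ell))}\notin C+y$ by (a), and therefore $y\notin C+x_{(\ell,p(\ell))}$. In either case $y\in\phi(p)$. Hence $y\notin\phi(p)$ implies $p(\ell)<\psi(y)(\ell)$ for all $\ell$, in particular $p\le\psi(y)$. $\blacksquare$
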